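# Rank functions on algebras over a field come from von Neumann regular rings

**Theorem A.** Let $R$ be a unital algebra over a field $k$ and let $\mathrm{rk}\in\mathbb P(R)$ be a Sylvester matrix rank function on $R$. Then there are a von Neumann regular ring $U$, a Sylvester matrix rank function $\mathrm{rk}'$ on $U$ (with $\mathrm{rk}'(x)=0$ only for $x=0$, $x\in U$) and a unital homomorphism $\phi:R\to U$ with $\mathrm{rk}=\mathrm{rk}'\circ\phi$.

In the notation explained below, $\mathbb P(R)=\mathbb P_{\rm reg}(R)$ for every algebra $R$ over a field.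

## 1. Sylvester rank functions and regular rings

Let $R$ be a unital ring and $M(R)$ the set of all rectangular matrices over $R$.

**Definition.** A *Sylvester matrix rank function* on $R$ is a function $\mathrm{rk}:M(R)\to\mathbb R_{\ge0}$ such that

- (S1) $\mathrm{rk}(0)=0$ and $\mathrm{rk}(1)=1$;
- (S2) $\mathrm{rk}(AB)\le\min(\mathrm{rk}(A),\mathrm{rk}(B))$ whenever $AB$ is defined;
- (S3) $\mathrm{rk}\begin{pmatrix}A&0\\0&B\end{pmatrix}=\mathrm{rk}(A)+\mathrm{rk}(B)$;
- (S4) $\mathrm{rk}\begin{pmatrix}A&C\\0&B\end{pmatrix}\ge\mathrm{rk}(A)+\mathrm{rk}(B)$.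

The set of these functions is $\mathbb P(R)$.

The usual rank of matrices over a field, or over a division ring $D$, is an example. On $M_n(D)$ a matrix with entries in $M_n(D)$ can be read as a larger matrix over $D$, and its rank over $D$ divided by $n$ is a Sylvester rank function, with values in $\frac1n\mathbb Z$. If $\phi:R\to U$ is a unital ring homomorphism and $\mathrm{rk}'\in\mathbb P(U)$, then $\mathrm{rk}=\mathrm{rk}'\circ\phi$, with $\phi$ applied entrywise, is in $\mathbb P(R)$; we say that $\mathrm{rk}$ is *pulled back* from $U$, or induced by $\mathrm{rk}'$. A convex combination of elements of $\mathbb P(R)$ is again in $\mathbb P(R)$.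

A ring $U$ is *von Neumann regular* if for every $x\in U$ there is $y\in U$ with $xyx=x$. Division rings and matrix rings over division rings are regular: if $P,P'$ are invertible and $PxP'$ is an idempotent diagonal matrix $e$, then $y=P'eP$ works, because $x\,P'eP\,x=P^{-1}e\,e\,e\,P'^{-1}=x$. Products of regular rings are regular.

**Definition.** $\mathrm{rk}\in\mathbb P(R)$ is *regular* if it is pulled back from some von Neumann regular ring. The set of regular rank functions is $\mathbb P_{\rm reg}(R)$.

The question whether $\mathbb P(R)=\mathbb P_{\rm reg}(R)$ for every algebra $R$ over a field comes from Tsz Fun Hung and Hanfeng Li, "Malcolmson semigroups", arXiv:2201.01432 (2022). A theorem of Schofield covers rank functions with bounded denominators: if $R$ is an algebra over a field, the Sylvester rank functions with values in $\frac1n\mathbb Z$ for some $n$ are exactly those induced from unital homomorphisms $R\to M_n(D)$, for some $n$ and some division ring $D$, composed with the unique Sylvester rank function on $M_n(D)$. In particular these are regular.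 Theorem A concerns arbitrary real values, and its proof does not use Schofield's theorem.

**Conventions.** Modules are right modules, and $\mathrm{fp}(R)$ is the class of finitely presented (f.p.) ones. The quotient of an f.p. module by a finitely generated (f.g.) submodule is f.p. An $m\times n$ matrix $A$ is a map $R^n\to R^m$. By (S2) the rank does not change under multiplication by invertible matrices; in particular it does not change under block row and column operations. Permuting block rows and columns, (S4) holds also for lower triangular block matrices. Zero matrices have rank $0$, since they factor through the $1\times1$ zero matrix; empty matrices are given rank $0$. By (S1) and (S3), $\mathrm{rk}(I_m)=m$.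

## 2. The rings $k[x]/(x^2)$ and $\mathbb Z/4$

Section 3 shows that $\mathrm{rk}\mapsto\dim$, $\dim(\operatorname{coker}A)=m-\mathrm{rk}(A)$, turns rank functions into *module rank functions*: assignments of a number $\dim M\ge0$ to each isomorphism class in $\mathrm{fp}(R)$ with $\dim R=1$, $\dim(M\oplus N)=\dim M+\dim N$ and $\dim M_3\le\dim M_2\le\dim M_1+\dim M_3$ whenever $M_1\to M_2\to M_3\to0$ is exact. Granting this for a moment, let us compute.

Let $R=k[x]/(x^2)$. Every f.p. module is $R^a\oplus k^b$, so $\dim$ is determined by $\alpha=\dim k$, by $\dim(R^a\oplus k^b)=a+\alpha b$. Since $k$ is a quotient of $R$, $\alpha\le1$. Since $k\cong xR\to R\to k\to0$ is exact, $1\le2\alpha$. So $\alpha\in[\frac12,1]$, and $\mathrm{rk}(x)=1-\alpha$. The value $\alpha=1$ comes from $R\to k$. The value $\alpha=\frac12$ comes from $R\to M_2(k)$, $x\mapsto E_{12}$ (the regular representation), for which $\dim M=\frac12\dim_kM$. The values between come from $R\to k\times M_2(k)$ with a convex combination of the two ranks. So every rank function on $R$ is regular.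

Now let $R=\mathbb Z/4$. The f.p. modules are $(\mathbb Z/4)^a\oplus(\mathbb Z/2)^b$, and $\dim M=\frac12\operatorname{length}(M)$ is a module rank function, because length is additive on exact sequences. It has $\mathrm{rk}(2)=1-\dim(\mathbb Z/2)=\frac12$. This rank function is not regular. Indeed, if $R\to U$ with $U$ regular and $c=2\cdot1_U$, then $c=cyc$ for some $y$, and $c$ is central, so $c=c^2y=4y=0$; a rank function induced from $U$ has $\mathrm{rk}(2)=0$.

So Theorem A must use the field. The difference between the two rings is that $2$ stays central in every ring to which $\mathbb Z/4$ maps, whereas $x$ becomes non-central in $M_2(k)$. The next theorem says that integers are the only obstruction.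

**Theorem B.** For a unital ring $R$ and $\mathrm{rk}\in\mathbb P(R)$ the following are equivalent:

1. $\mathrm{rk}\in\mathbb P_{\rm reg}(R)$;
2. $\mathrm{rk}(p^2\cdot1)=\mathrm{rk}(p\cdot1)$ for every prime number $p$;
3. $\mathrm{rk}=t_0\mathrm{rk}_0+\sum_pt_p\mathrm{rk}_p$ with $t_0,t_p\ge0$, $t_0+\sum_pt_p=1$, where $\mathrm{rk}_p$ is pulled back from $\mathbb P(R/pR)$ and $\mathrm{rk}_0$ from $\mathbb P(R\otimes_{\mathbb Z}\mathbb Q)$ (terms with zero coefficient are omitted).

Over an algebra over a field each prime is $0$ or invertible, so condition 2 is automatic there, in accordance with Theorem A. Theorem B is proved in Section 10, from Theorem A; it is not used for Theorem A.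

## 3. Ranks of matrices and dimensions of modules

**Lemma 1** (Malcolmson, Schofield). The rule $\dim(\operatorname{coker}A)=m-\mathrm{rk}(A)$, for $A$ of size $m\times n$, defines a bijection between Sylvester matrix rank functions and module rank functions.

*Proof.* **Step 1.** We show that a module rank function $\dim$ gives a matrix rank function. First, $\dim0=0$ by additivity, and $\dim\operatorname{coker}A\le\dim R^m=m$, so $\mathrm{rk}\ge0$; (S1) and (S3) are clear. For (S2), let $A$ be $m\times n$ and $B$ be $n\times l$. The surjection $\operatorname{coker}AB\to\operatorname{coker}A$ gives $\mathrm{rk}(AB)\le\mathrm{rk}(A)$. For the other inequality consider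
$$R^n\to R^m\oplus\operatorname{coker}B\to\operatorname{coker}AB\to0,\qquad x\mapsto(-Ax,[x]),\quad(y,[x])\mapsto[y+Ax].$$
The composite is zero and the second map is onto. If $y+Ax=ABz$, then $(y,[x])$ is the image of $x-Bz$. So the sequence is exact, and $m+\dim\operatorname{coker}B\le n+\dim\operatorname{coker}AB$, that is, $\mathrm{rk}(AB)\le\mathrm{rk}(B)$. Finally (S4) follows from the exact sequence $\operatorname{coker}A\to\operatorname{coker}\begin{pmatrix}A&C\\0&B\end{pmatrix}\to\operatorname{coker}B\to0$.

**Step 2.** We show that $\dim$ is well defined when $\mathrm{rk}$ is given. We have $\mathrm{rk}(A)\le\mathrm{rk}(I_m)=m$, so $\dim\ge0$. Let $\pi:R^m\to M$ and $\pi':R^{m'}\to M$ be surjections with kernels $\operatorname{im}A$ and $\operatorname{im}B$. Write $\pi'=\pi P$ with $P:R^{m'}\to R^m$. The automorphism $(x,y)\mapsto(x+Py,y)$ of $R^{m+m'}$ carries $\ker(\pi,\pi')$ to $\ker(\pi,0)=\operatorname{im}(A\oplus I_{m'})$. Symmetrically, another automorphism carries it to $\operatorname{im}(I_m\oplus B)$. So there is an invertible $G$ such that $G(A\oplus I_{m'})$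 and $I_m\oplus B$ have the same column module. Each is then a right multiple of the other, and (S2), (S3) give $\mathrm{rk}(A)+m'=m+\mathrm{rk}(B)$. This is $m-\mathrm{rk}(A)=m'-\mathrm{rk}(B)$.

**Step 3.** We show that $\dim$ is a module rank function. Normalization and additivity are clear. Let $M_1\to M_2\to M_3\to0$ be exact, $M_2=\operatorname{coker}A_2$ with $A_2$ having $m$ rows, and $M_1=\operatorname{coker}A_1$ with generators $R^p\to M_1$. Lift $R^p\to M_1\to M_2$ to $P:R^p\to R^m$. The image of $PA_1$ vanishes in $M_2$, so $PA_1=A_2X$ for some $X$. Then $M_3=\operatorname{coker}[A_2|P]$. Since $A_2=[A_2|P]\begin{bmatrix}I\\0\end{bmatrix}$, (S2) gives $\dim M_3\le\dim M_2$. Moreover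
$$\mathrm{rk}(A_2)+p=\mathrm{rk}\begin{pmatrix}A_2&P\\0&I\end{pmatrix}=\mathrm{rk}\begin{pmatrix}A_2&P&0\\0&I&A_1\end{pmatrix}\ge\mathrm{rk}[A_2|P]+\mathrm{rk}(A_1).$$
The first equality adds $P\cdot$row$_2$ to row$_1$ in $A_2\oplus I_p$. The second holds because the third block column is column$_2\cdot A_1-$column$_1\cdot X$. The inequality is (S4) in lower triangular form. In terms of dimensions this reads $\dim M_2\le\dim M_1+\dim M_3$.

The two constructions are inverse to each other. $\square$

For $f:N\to N'$ in $\mathrm{fp}(R)$ put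
$$\mathrm{rk}(f)=\dim N'-\dim\operatorname{coker}f.\tag{1}$$
If $f$ is a surjection $N\to N_1$ followed by a map $N_1\to N'$, with $N_1\in\mathrm{fp}(R)$, then $N_1\to N'\to\operatorname{coker}f\to0$ is exact, so $\mathrm{rk}(f)\le\dim N_1$. In particular $\mathrm{rk}(f)\le\dim N$.

**Lemma 2.** For every Sylvester rank function:

(a) (Frobenius inequality) $\mathrm{rk}(XY)+\mathrm{rk}(YZ)\le\mathrm{rk}(Y)+\mathrm{rk}(XYZ)$;

(b) $\mathrm{rk}(A+A')\le\mathrm{rk}(A)+\mathrm{rk}(A')$, and the rank of a matrix is at most the sum of the ranks of its entries.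

*Proof.* (a) In $\mathrm{diag}(Y,XYZ)$ add $X\cdot$row$_1$ to row$_2$ and subtract column$_1\cdot Z$ from column$_2$. The result is $\begin{pmatrix}Y&-YZ\\XY&0\end{pmatrix}$. Swap the block columns and apply (S4).

(b) $A+A'=[I\ I]\,\mathrm{diag}(A,A')\begin{bmatrix}I\\I\end{bmatrix}$. A matrix with a single nonzero entry $a$ is a column times $a$ times a row, so its rank is at most $\mathrm{rk}(a)$; now add up over the entries. $\square$

## 4. A Schur complement and its error term

We want to enlarge $R$, keeping the rank function, so that a given $a\in R$ acquires a $b$ with $aba=a$. If $a$ has full rank $1$, one can hope to invert it and take $b=a^{-1}$. In general one would look for a compression of $a$ that is invertible. The following computation says what this yields.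

**Lemma 3.** Let $L$ be a ring with a Sylvester rank function, let $B,X,Y$ be matrices over $L$ of sizes $m\times n$, $s\times m$, $n\times s$, and suppose that $Q=XBY$ is invertible in $M_s(L)$. Put $C=YQ^{-1}X$. Then $\mathrm{rk}(B-BCB)=\mathrm{rk}(B)-s$.

*Proof.* Consider $\begin{pmatrix}B&BY\\XB&Q\end{pmatrix}$. Subtracting column$_1\cdot Y$ from column$_2$ and then $X\cdot$row$_1$ from row$_2$ gives $B\oplus0$, of rank $\mathrm{rk}(B)$. Eliminating with the invertible block $Q$ instead gives $(B-BYQ^{-1}XB)\oplus Q$, of rank $\mathrm{rk}(B-BCB)+s$. $\square$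

Take $B=a$, a $1\times1$ matrix. An invertible $Q=XaY$ of size $s$ has $s=\mathrm{rk}(Q)\le\mathrm{rk}(a)\le1$. So if $0<\mathrm{rk}(a)<1$, then $s=0$ and the lemma says nothing: the error $B-BCB$ has the same rank as $a$. Compressions have integral size, and $\mathrm{rk}(a)$ is not an integer.

The way past this is to amplify. Take $B=aI_n$, of rank $n\,\mathrm{rk}(a)$, and $s=\lfloor n\,\mathrm{rk}(a)\rfloor$. If some $Q=XBY$ of size $s$ is invertible, the error $B-BCB$ has rank less than $1$. Read $B$ and $C$ as elements of $M_n(L)$ and normalize the rank there by $\frac1n$: the error is less than $\frac1n$. So $a$ becomes regular up to an error of small rank. Small errors can then be removed by an ultrapower (Section 9).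

Here is the scheme in the example $R=k[x]/(x^2)$ with $\mathrm{rk}(x)=\frac12$, $a=x$, $n=2$, $s=1$. Let $x$ act as $E_{12}\in M_2(k)=L$, and put $X=(1,E_{21})$, $Y=\begin{pmatrix}E_{21}\\1\end{pmatrix}$. Then $Q=XBY=E_{12}E_{21}+E_{21}E_{12}=1$. The entries of $BCB$ are $x\,y_ix_j\,x$:
$$E_{12}E_{21}E_{12}=E_{12},\quad E_{12}E_{21}E_{21}E_{12}=0,\quad E_{12}E_{12}=0,\quad E_{12}E_{21}E_{12}=E_{12}$$
for $(i,j)=(1,1),(1,2),(2,1),(2,2)$. So $BCB=B$, as Lemma 3 predicts with $\mathrm{rk}(B)-s=1-1=0$.

Two facts remain to be supplied for a general algebra. First, we need an extension of the rank function to a ring that contains $X,Y$ with $\mathrm{rk}(XBY)=s$, the largest possible value; we adjoin free variables and show that the rank function can be extended so that they are generic (Sections 5 to 7). Second, a square matrix of full rank must be inverted without changing the rank function (Section 8).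

## 5. Modules over $R\langle V\rangle$ and data that present them

In Sections 5 to 7, $k$ is a field, $R$ is a $k$-algebra, $\dim$ is a module rank function on $R$ with matrix rank function $\mathrm{rk}$ (so $R\ne0$), $V$ is a $k$-space with basis $z_1,\dots,z_d$, and $\otimes$ means $\otimes_k$. Put
$$S=R\langle V\rangle=R*_kk\langle z_1,\dots,z_d\rangle:$$
the variables commute with scalars but satisfy no other relation with $R$ or each other. An $S$-module is the same as an $R$-module $M$ with a $k$-linear map $\zeta=\zeta_M:M\otimes V\to M$, $m\otimes z_i\mapsto mz_i$. The $S$-maps are the $R$-maps commuting with $\zeta$. Note that $\zeta$ is not required to be $R$-linear in any sense.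

**Definition.** A *datum* $D=(N,W,u,v)$ consists of $N\in\mathrm{fp}(R)$, a finite-dimensional $k$-space $W$, and $k$-linear maps $u:W\to N\otimes V$ and $v:W\to N$. For an $S$-module $X$, an $R$-map $\varphi:N\to X$ is *compatible* with $W$ if $\zeta_X(\varphi\otimes1)u=\varphi v$. An $S$-module $M$ with an $R$-map $\iota:N\to M$ is *presented by* $D$ if, for all $X$, $\psi\mapsto\psi\iota$ is a bijection from $\operatorname{Hom}_S(M,X)$ onto the set of compatible $R$-maps $N\to X$. Put $\chi(D)=\dim N-\dim_kW$. Call $D$ *nice* if $u$ is injective.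

So a datum is a presentation with generators $N$ and one relation "$\zeta(u(w))=v(w)$" for each $w\in W$, of degree at most one in the variables. The presented module exists and is unique up to isomorphism:
$$M(D)=(N\otimes_RS)\big/\big\langle\zeta((\iota\otimes1)u(w))-\iota v(w):w\in W\big\rangle .$$
It is an f.p. $S$-module, generated by $\iota(N)$. For example, $(R^m,0,0,0)$ presents $S^m$. For $R=k$, the datum $N=k$, $W=V$, $u:V\to k\otimes V$ the identity, $v=0$ presents $S/(z_1S+\dots+z_dS)$; it is nice and $\chi=1-d$.

**Lemma 4** (quotients). Let $D$ present $M$, let $K\subseteq N$ be an f.g. $R$-submodule, and let $W_0\subseteq W$ be a subspace such that $u(W_0)$ vanishes in $(N/K)\otimes V$ and $v(W_0)\subseteq K$. Then $(N/K,W/W_0,\bar u,\bar v)$ presents $M/\iota(K)S$.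

*Proof.* Compatible maps $N/K\to X$ are the same as compatible maps $N\to X$ killing $K$, since the conditions from $W_0$ are then automatic. These are the same as $S$-maps $M\to X$ killing $\iota(K)$, hence as $S$-maps $M/\iota(K)S\to X$. $\square$

The next lemma shows that a module presented by a nice datum can be seen completely: it is built by adding free pieces, with no collapse.

**Lemma 5.** Let $D$ be nice, $M=M(D)$, and identify $W$ with $u(W)$.

(a) $\iota$ is injective, and, viewing $N\subseteq M$, we have $W=\{t\in N\otimes V:\zeta(t)\in N\}$ and $v=\zeta|_W$.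

(b) Every finite subset of $M$ lies in an $R$-submodule $N_1=N\oplus F$ of $M$, with $F$ free of finite rank $q$, such that $W_1:=\{t\in N_1\otimes V:\zeta(t)\in N_1\}$ has dimension $\dim W+q$ and $D_1=(N_1,W_1,\mathrm{incl},\zeta)$ is a nice datum presenting $M$ through $N_1\subseteq M$. In particular $\chi(D_1)=\chi(D)$.

*Proof.* **Step 1.** We construct $M(D)$ explicitly. Put $N_{(0)}=N$, choose a complement $N\otimes V=W\oplus W_0'$, put $N_{(1)}=N\oplus(W_0'\otimes R)$, and define $\zeta:N\otimes V\to N_{(1)}$ by $v$ on $W$ and by $w'\mapsto w'\otimes1$ on $W_0'$. For $i\ge1$, when $\zeta:N_{(i-1)}\otimes V\to N_{(i)}$ is defined, let $W_i'$ be a complement of $N_{(i-1)}\otimes V$ in $N_{(i)}\otimes V$, put $N_{(i+1)}=N_{(i)}\oplus(W_i'\otimes R)$, and extend $\zeta$ by $w'\mapsto w'\otimes1$ on $W_i'$. The union $M_\infty$ of the $N_{(i)}$ is an $S$-module.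

Let $\varphi:N\to X$ be a compatible $R$-map. An $S$-map extending it must send $w'\otimes r$, for $w'\in W_i'$, to $\zeta_X((\varphi\otimes1)(w'))r$, where $\varphi$ is already known on $N_{(i)}$. This prescription is also allowed, because $W_i'\otimes R$ is a free $R$-module on a basis of $W_i'$. The resulting $R$-map commutes with $\zeta$: on $W$ by compatibility, on each $W_i'$ by construction. So $\varphi$ extends uniquely to an $S$-map $M_\infty\to X$. Conversely the restriction of an $S$-map to $N$ is compatible. Hence $M_\infty=M(D)$.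

**Step 2.** We read off (a). Clearly $N\subseteq M_\infty$ and $\zeta|_W=v$. If $t=w+w'$ with $w\in W$, $w'\in W_0'$, then $\zeta(t)=v(w)+w'\otimes1$ lies in $N$ iff $w'\otimes1=0$ in $W_0'\otimes R$, iff $w'=0$.

**Step 3.** We find the submodules $N_1$ of (b). Let $E_i$ be a basis of $W_i'$, $E=\bigsqcup E_i$, and for $e\in E$ write $\hat e=\zeta(e)=e\otimes1$. Then
$$M=N\oplus\bigoplus_{e\in E}\hat eR,\qquad M\otimes V=W\oplus\operatorname{span}_k(E),$$
with each $\hat eR$ free on $\hat e$. For a finite set $E'\subseteq E$ put $N_1=N\oplus\bigoplus_{e\in E'}\hat eR$, and call $E'$ *closed* if $e\in N_1\otimes V$ for all $e\in E'$. Each $e\in E_i$ lies in $N_{(i)}\otimes V$, so it involves only finitely many $\hat e'$, with $e'\in E_0\cup\dots\cup E_{i-1}$; adding these $e'$, then those that they involve, and so on, stops after finitely many levels. So every finite subset of $E$ lies in a finite closed one. Choose a finite closed $E'$ such that $N_1$ contains the given finite set.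

**Step 4.** We compute $W_1$. Let $t=w+\sum c_ee\in N_1\otimes V$, with $w\in W$ and $c_e\in k$. Then $\zeta(t)=v(w)+\sum c_e\hat e$ is in $N_1$ iff $c_e=0$ for $e\notin E'$. Conversely $W$ and, by closedness, $E'$ lie in $N_1\otimes V$ and are mapped into $N_1$. So $W_1=W\oplus\operatorname{span}(E')$, of dimension $\dim W+q$ with $q=|E'|$.

**Step 5.** We check that $D_1$ presents $M$. An $R$-map on $N$ compatible with $W$ extends uniquely to an $R$-map $\varphi$ on $N_1$ compatible with $W_1$: compatibility on $e\in E'$ says $\varphi(\hat e)=\zeta_X((\varphi\otimes1)(e))$, where the right side involves only $N$ and those $\hat e'$ with $e'\in E'$ of lower level; so $\varphi(\hat e)$ is defined, and forced, by induction on the level. Thus restriction from compatible maps on $N_1$ to compatible maps on $N$ is bijective. So is restriction from $\operatorname{Hom}_S(M,X)$ to compatible maps on $N$, and it passes through compatible maps on $N_1$. Hence $\operatorname{Hom}_S(M,X)$ is in bijection with compatible maps on $N_1$. The inclusion $W_1\subseteq N_1\otimes V$ makes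 $D_1$ nice. $\square$

**Lemma 6.** For every datum $D$ there is a nice $D'$ with $M(D')\cong M(D)$ and $\chi(D')\ge\chi(D)$. Moreover
$$M(D)=0\ \Longrightarrow\ \chi(D)\le0.\tag{2}$$

*Proof.* If $\ker u\ne0$, replace $D$ by $(N/v(\ker u)R,\,W/\ker u,\,\bar u,\bar v)$. By Lemma 4 this presents $M(D)/\iota v(\ker u)S$, which is $M(D)$ because $\iota v(w)=\zeta((\iota\otimes1)u(w))=0$ for $w\in\ker u$. Let $q=\dim\ker u$. By exactness of $R^q\to N\to N/v(\ker u)R\to0$, $\dim N$ drops by at most $q$, while $\dim W$ drops by exactly $q$. So $\chi$ does not decrease. The new $\bar u$ may again fail to be injective; repeat. Since $\dim W$ decreases strictly, this terminates.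

For (2), let $D'$ be nice with $M(D')=M(D)=0$ and $\chi(D')\ge\chi(D)$. By Lemma 5(a), $N'=0$; since $u'$ is injective, $W'=0$. So $0=\chi(D')\ge\chi(D)$. $\square$

**Lemma 7.** Every f.p. $S$-module $M$ is presented by a nice datum, and $\chi(D)$ is the same for all nice data $D$ presenting $M$; denote it $\chi(M)$. Then $\chi(D)\le\chi(M(D))$ for all data $D$, and $\chi(M\oplus M')=\chi(M)+\chi(M')$.

*Proof.* **Step 1.** Existence. The datum $(R^m,0,0,0)$ is nice and presents $S^m$. Given finitely many relations in $S^m$, use Lemma 5(b) to get a nice datum for $S^m$ whose $N_1$ contains them. Apply Lemma 4 with $K$ the $R$-submodule they generate and $W_0=0$, and then Lemma 6.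

**Step 2.** We compare nested nice data. Let $D',D_1$ be nice data presenting $M$ with $N'\subseteq N_1\subseteq M$. By Lemma 5(a), $W'\subseteq W_1$. By Lemma 4 applied to $D_1$ with $K=N'$ and $W_0=W'$, the datum $(N_1/N',W_1/W')$ presents $M/N'S=0$. By (2),
$$\dim N_1-\dim N'\le\dim(N_1/N')\le\dim W_1-\dim W',$$
so $\chi(D_1)\le\chi(D')$.

**Step 3.** Invariance. Let $D,D'$ be any nice data for $M$. By Lemma 5(b) choose $D_1$, obtained from $D$, with $N_1\supseteq N+N'$ and $\chi(D_1)=\chi(D)$, and then $D_2$, obtained from $D'$, with $N_2\supseteq N_1$ and $\chi(D_2)=\chi(D')$. By Step 2, $\chi(D')=\chi(D_2)\le\chi(D_1)\le\chi(D')$. So $\chi(D)=\chi(D_1)=\chi(D')$.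

The inequality $\chi(D)\le\chi(M(D))$ is Lemma 6. Direct sums of nice data are nice, which gives additivity. $\square$

## 6. The supremum of $\chi$ over quotients

One would like $\chi$ itself to be the module rank function on $S$. It is additive and $\chi(S)=1$. But it is neither nonnegative nor monotone: for $R=k$, $d=2$ and $M=S/(z_1S+z_2S)$ we found $\chi(M)=-1$, while the quotient $0$ of $M$ has $\chi(0)=0$. The remedy is to force monotonicity.

**Definition.** For an f.p. $S$-module $M$ put
$$\widetilde{\dim}(M)=\sup\{\chi(M'):M'\text{ an f.p. quotient of }M\}.$$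
It is $\ge0$: take $M'=0$.

In the example, the only quotients of $M\cong k$ are $M$ and $0$, so $\widetilde{\dim}(M)=0$, and the matrix $(z_1\ z_2)$ gets rank $1-0=1$.

We need an upper bound for $\chi$ of all quotients.

**Lemma 8.** Let $M=M(D)$ with $D=(N,W,u,v)$ any datum, and let $\pi:M\to M'$ be a surjection onto an f.p. module. Then there is a map $f:N\to N'$ in $\mathrm{fp}(R)$ with
$$\chi(M')\le\mathrm{rk}(f)-\dim_k(f\otimes1)u(W).$$

*Proof.* By Lemmas 7 and 5(b) take a nice datum $(N',W')$ for $M'$ with $N'\supseteq\pi\iota(N)$, and let $f:N\to N'$ be given by $\pi\iota$. For $w\in W$ we have $\zeta((f\otimes1)u(w))=f(v(w))\in f(N)$. So $W_0:=(f\otimes1)u(W)$ is contained in $W'$ by Lemma 5(a), and $\zeta(W_0)\subseteq f(N)$. By Lemma 4 with $K=f(N)$, $(\operatorname{coker}f,W'/W_0)$ presents $M'/\pi\iota(N)S=0$, because $\iota(N)$ generates $M$ and $\pi$ is onto. So (2) gives $\dim\operatorname{coker}f\le\dim W'-\dim W_0$. Hence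
$$\chi(M')=\dim N'-\dim W'=\mathrm{rk}(f)+\dim\operatorname{coker}f-\dim W'\le\mathrm{rk}(f)-\dim W_0.\qquad\square$$

**Proposition 9.** $\widetilde{\dim}$ is a module rank function on $S=R\langle V\rangle$, and $\widetilde{\dim}(N\otimes_RS)=\dim N$ for $N\in\mathrm{fp}(R)$. So the corresponding matrix rank function $\widetilde{\mathrm{rk}}$ extends $\mathrm{rk}$.

*Proof.* **Step 1.** We compute $\widetilde{\dim}$ on extended modules and deduce finiteness. The nice datum $(N,0,0,0)$ presents $N\otimes_RS$, so $\chi(N\otimes_RS)=\dim N$. By Lemma 8 with $W=0$, every f.p. quotient $M'$ has $\chi(M')\le\mathrm{rk}(f)\le\dim N$. So $\widetilde{\dim}(N\otimes_RS)=\dim N$; in particular $\widetilde{\dim}(S^m)=m$. A quotient of a quotient is a quotient, so $\widetilde{\dim}$ is monotone under f.p. quotients, and hence finite.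

**Step 2.** We prepare subadditivity. Let $A\to B\to C\to0$ be an exact sequence of f.p. $S$-modules, $B'$ an f.p. quotient of $B$, and $C'=B'/\operatorname{im}A$, an f.p. quotient of $C$. Take a nice datum $(N_A,W_A,u,v)$ of $A$ and a nice datum $(N_B,W_B)$ of $B'$ with $N_B\subseteq B'$ containing the image of $N_A$, and let $f:N_A\to N_B$ be the induced map. As in Lemma 8, $W_0:=(f\otimes1)u(W_A)\subseteq W_B$ and $\zeta(W_0)\subseteq f(N_A)$.

**Step 3.** We bound $\chi(C')$ from below. By Lemma 4, $(\operatorname{coker}f,W_B/W_0)$ presents $B'/f(N_A)S=C'$, so by Lemma 7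
$$\chi(C')\ge\dim\operatorname{coker}f-\dim W_B+\dim W_0=\chi(B')-\mathrm{rk}(f)+\dim W_0.$$

**Step 4.** We bound $\widetilde{\dim}A$ from below, by a suitable quotient of $A$. Let $W_K=\ker((f\otimes1)u)\subseteq W_A$. For $w\in W_K$ we have $u(w)\in\ker(f\otimes1)=\ker f\otimes V$ and $f(v(w))=\zeta((f\otimes1)u(w))=0$. As $W_K$ is finite-dimensional, there is an f.g. $K\subseteq\ker f$ with $u(W_K)\subseteq K\otimes V$ and $v(W_K)\subseteq K$. By Lemma 4, $(N_A/K,W_A/W_K)$ presents an f.p. quotient $A''$ of $A$. Since $\dim(W_A/W_K)=\dim W_0$ and $f$ factors through the surjection $N_A\to N_A/K$,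
$$\widetilde{\dim}A\ge\chi(A'')\ge\dim(N_A/K)-\dim W_0\ge\mathrm{rk}(f)-\dim W_0.$$

**Step 5.** Adding Steps 3 and 4, $\chi(B')\le\chi(C')+\widetilde{\dim}A\le\widetilde{\dim}C+\widetilde{\dim}A$. The supremum over $B'$ gives $\widetilde{\dim}B\le\widetilde{\dim}A+\widetilde{\dim}C$.

**Step 6.** Additivity on direct sums: $\ge$ follows from additivity of $\chi$, applied to direct sums of quotients, and $\le$ from Step 5 for $A\to A\oplus B\to B\to0$.

Finally, for a matrix $A$ over $R$ the cokernel over $S$ is $(\operatorname{coker}A)\otimes_RS$, so $\widetilde{\mathrm{rk}}(A)=\mathrm{rk}(A)$. $\square$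

## 7. Generic matrices have the largest possible rank

**Proposition 10.** Let $B$ be an $m\times n$ matrix over $R$, $s\ge1$, and $Y=(y_{ij})$ an $n\times s$ matrix whose entries form the basis of $V$. Then $\widetilde{\mathrm{rk}}(BY)=\min(s,\mathrm{rk}(B))$.

*Proof.* The inequality $\le$ is (S2), since $Y=YI_s$ has rank at most $s$. For $\ge$ we bound $\widetilde{\dim}$ of $M=\operatorname{coker}(BY)$ from above. Let $b_i\in R^m$ be the columns of $B$. The $j$-th column of $BY$ is $\sum_ib_iy_{ij}$, so $M$ is presented by $N=R^m$, $W=k^s$, $u(e_j)=\sum_ib_i\otimes y_{ij}$, $v=0$. Let $M'$ be an f.p. quotient of $M$ and $f:R^m\to N'$ as in Lemma 8.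

If $f(b_{i_0})\ne0$ for some $i_0$, then the $s$ elements $(f\otimes1)u(e_j)=\sum_if(b_i)\otimes y_{ij}$ are linearly independent over $k$: in a relation with coefficients $c_j$, the coefficient of $y_{i_0j}$ is $c_jf(b_{i_0})=0$, so $c_j=0$. Hence $\chi(M')\le\mathrm{rk}(f)-s\le m-s$.

If all $f(b_i)=0$, then $f$ factors through the surjection $R^m\to\operatorname{coker}B$, so $\chi(M')\le\mathrm{rk}(f)\le\dim\operatorname{coker}B=m-\mathrm{rk}(B)$.

In both cases $\chi(M')\le m-\min(s,\mathrm{rk}(B))$. So $\widetilde{\dim}M\le m-\min(s,\mathrm{rk}(B))$, that is, $\widetilde{\mathrm{rk}}(BY)\ge\min(s,\mathrm{rk}(B))$. $\square$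

**Corollary 11.** Let $B$ be an $m\times n$ matrix over $R$ and $1\le s\le\mathrm{rk}(B)$ an integer. There is an extension of $\mathrm{rk}$ to a Sylvester rank function on $R\langle X,Y\rangle$ ($X$ of size $s\times m$, $Y$ of size $n\times s$, entries free variables) for which $XBY$ has rank $s$.

*Proof.* By Propositions 9 and 10, extend $\mathrm{rk}$ to $R\langle Y\rangle$ with $\mathrm{rk}(BY)=s$. To multiply by variables on the left we pass to the opposite ring. If $\mathrm{rk}$ is a Sylvester rank function on a ring, then $A\mapsto\mathrm{rk}(A^T)$ is one on the opposite ring, since transposition reverses products and turns upper into lower triangular block matrices. Moreover $(R\langle Y\rangle\langle X\rangle)^{op}=R\langle Y\rangle^{op}\langle X\rangle$, and over this ring $(XBY)^T=(BY)^TX^T$. The $s\times m$ matrix $(BY)^T$ has rank $s$ over $R\langle Y\rangle^{op}$, and $X^T$ is an $m\times s$ matrix of free variables. Propositions 9 and 10 over $R\langle Y\rangle^{op}$ give an extension with $\mathrm{rk}((BY)^TX^T)=\min(s,s)=s$. Transpose back. $\square$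

The corollary is false over $\mathbb Z/4$ with $\mathrm{rk}(2)=\frac12$. Take $B=2I_2$, of rank $1$, and $s=1$, with variables commuting with $\mathbb Z/4$. Then $q=XBY=2(x_1y_1+x_2y_2)$ has $q^2=4(x_1y_1+x_2y_2)^2=0$. If $q$ had rank $1$ for some extension, Lemma 2(a) with $X=Z=q$, $Y=1$ would give $2\le1+\mathrm{rk}(q^2)=1$. In the proof of Proposition 10 the step that uses the field is "$c_jf(b_{i_0})=0$ and $f(b_{i_0})\neq 0$ imply $c_j=0$", which fails for $c_j=2=f(b_{i_0})$ in $\mathbb Z/4$. Fields are also used for the complements in Lemma 5.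

## 8. Inverting a square matrix of full rank

**Proposition 12.** Let $R$ be any ring with a Sylvester rank function $\mathrm{rk}$, let $Q\in M_s(R)$ with $\mathrm{rk}(Q)=s$, and let $R\to L$ be the universal homomorphism making $Q$ invertible. Then there is a Sylvester rank function on $L$ whose pullback to $R$ is $\mathrm{rk}$.

Recall that $L$ is obtained from $R$ by adjoining $s^2$ noncommuting generators, the entries of a matrix $Q^{-1}$, with the relations $QQ^{-1}=Q^{-1}Q=I$. A priori $L$ could be zero. We use $\dim$ of Lemma 1; note that $\dim\operatorname{coker}Q=s-s=0$. The plan is to write $P\otimes_RL$ as a filtered colimit of f.p. modules obtained from $P$ by steps that do not change $\dim$.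

*Proof.* **Step 1.** We describe $L$-modules. Call an $R$-module $X$ *$Q$-local* if $\operatorname{Hom}_R(R^s,X)\to\operatorname{Hom}_R(R^s,X)$, $f\mapsto fQ$, is bijective. Identifying $f$ with the row $(f(e_1),\dots,f(e_s))\in X^s$, this is the map $x\mapsto xQ$ on rows. It is bijective iff the image of $Q$ is invertible over $\operatorname{End}_{\mathbb Z}(X)^{op}$, iff the homomorphism $R\to\operatorname{End}_{\mathbb Z}(X)^{op}$ extends to $L$, and then it does so uniquely. So $L$-modules are the same as $Q$-local $R$-modules. An $R$-map $\theta$ between $Q$-local modules is $L$-linear: if $yQ=x$ for rows $x,y$, then $\theta(y)Q=\theta(x)$, so $\theta(xQ^{-1})=\theta(x)Q^{-1}$; and $L$ is generated by the image of $R$ and the entries of $Q^{-1}$. Hence $P\to P\otimes_RL$ is the universal map from $P$ to a $Q$-local module. For example, for $R=\mathbb Z$ and $Q=(2)$ the $Q$-local modules are the $\mathbb Z[\frac12]$-modules.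

**Step 2.** We introduce the elementary steps. *Basic maps* are maps $h:N\to N'$ in $\mathrm{fp}(R)$ of one of two types:

- (i) $N'=(N\oplus R^s)/\{(f(x),-Qx):x\in R^s\}$ for some $f:R^s\to N$, and $h(n)=[(n,0)]$;
- (ii) $N'=N/g(R^s)$ for some $g:R^s\to N$ with $gQ=0$, and $h$ is the projection.

Type (i) divides $f$ by $Q$; type (ii) kills what $Q$ kills. In the example $\mathbb Z$, $Q=(2)$, type (i) with $N=\mathbb Z$, $f=1$ gives $N'=\mathbb Z^2/(1,-2)\mathbb Z\cong\mathbb Z$ by $(a,b)\mapsto2a+b$, and $h$ is multiplication by $2$; type (ii) can kill $N=\mathbb Z/2$. Let $\mathcal I$ be the class of finite compositions of basic maps and isomorphisms.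

**Step 3.** We collect four properties of $\mathcal I$.

(F1) *For $h:N\to N'$ in $\mathcal I$ and $X$ $Q$-local, $h^*:\operatorname{Hom}(N',X)\to\operatorname{Hom}(N,X)$ is bijective; hence $h\otimes L$ is an isomorphism.* For type (i), $\operatorname{Hom}(N',X)=\{(\alpha,\beta):\alpha f=\beta Q\}$, and $\beta$ exists and is unique for each $\alpha$. For type (ii), $\alpha gQ=0$ forces $\alpha g=0$, so every $\alpha$ factors through $N'$. The last claim follows as $\operatorname{Hom}_L(N'\otimes L,X)\to\operatorname{Hom}_L(N\otimes L,X)$ is bijective for all $L$-modules $X$.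

(F2) *For $h:N\to N'$ in $\mathcal I$, $\dim N'=\dim N$ and $\dim\operatorname{coker}h=0$.* For type (i), $\operatorname{coker}h\cong\operatorname{coker}Q$, so $\dim N'\le\dim N+0$; and exactness of $R^s\to N\oplus R^s\to N'\to0$ gives $\dim N+s\le s+\dim N'$. For type (ii), $g$ factors through $\operatorname{coker}Q$, so $\operatorname{coker}Q\to N\to N'\to0$ is exact and $\dim N\le\dim N'\le\dim N$; and $\operatorname{coker}h=0$. For compositions use the exact sequence $\operatorname{coker}h_1\to\operatorname{coker}h_2h_1\to\operatorname{coker}h_2\to0$.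

(F3) *A pushout of $h\in\mathcal I$ along any $\alpha:N\to P$ in $\mathrm{fp}(R)$ is in $\mathcal I$.* For basic maps it is the basic map of the same type given by $\alpha f$, respectively $\alpha g$. Pushouts of compositions are compositions of pushouts.

(F4) *If $h:N\to N'$ is in $\mathcal I$, $\alpha,\beta:N'\to P$ in $\mathrm{fp}(R)$ and $\alpha h=\beta h$, then $h'\alpha=h'\beta$ for some $h':P\to P'$ in $\mathcal I$.* Let $\delta=\alpha-\beta$, so $\delta h=0$; we must find $h'\in\mathcal I$ with $h'\delta=0$. If $h$ is an isomorphism or of type (ii), $h$ is onto and $\delta=0$. If $h$ is of type (i), $\delta$ factors through $N'/h(N)\cong\operatorname{coker}Q$; the composite $g:R^s\to\operatorname{coker}Q\to P$ has $gQ=0$ and $g(R^s)=\delta(N')$; take $P\to P/g(R^s)$. In general write $h=h_2h_1$ with $h_1$ basic or an isomorphism and $h_2$ a shorter composition. Since $(\delta h_2)h_1=0$, the cases done give $p\in\mathcal I$ with $p\delta h_2=0$; apply induction on the length to $p\delta$ and $h_2$.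

**Step 4.** We express $P\otimes_RL$ as a filtered colimit. For $P\in\mathrm{fp}(R)$ consider the category whose objects are the maps $P\to P'$ in $\mathcal I$ and whose morphisms are the $R$-maps under $P$. It is essentially small and contains the identity of $P$. It is filtered. Indeed, two objects $P\to P_1$, $P\to P_2$ map to their pushout, which is an object by (F3). Two parallel morphisms $P'\rightrightarrows P''$ agree on $P$, so by (F4) they are equalized by some $P''\to P'''$ in $\mathcal I$. Put $P_\infty=\varinjlim P'$.

$P_\infty$ is $Q$-local. A map $f:R^s\to P_\infty$ lifts to some $f':R^s\to P'$; in the type (i) step $P'\to P''$ for $f'$, the map $f'':x\mapsto[(0,x)]$ satisfies $f''Q=f'$ in $P''$. So $f$ is divisible by $Q$. If $gQ=0$ for $g:R^s\to P_\infty$, then $g$ lifts to some stage, and at a later stage $P''$ the lift satisfies $gQ=0$; a type (ii) step kills it. So $g=0$.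

By (F1) every map from $P$ to a $Q$-local module extends uniquely to each $P'$. By uniqueness these extensions are compatible with morphisms, so they give a unique extension to $P_\infty$. Hence $P_\infty=P\otimes_RL$. The structure map $P'\to P_\infty$ and the map $P'\to P'\otimes L\cong P\otimes L$ agree on $P$, so they agree by the uniqueness in (F1).

**Step 5.** We draw four consequences.

(L0) *For $N$ f.p., every $R$-map $N\to P\otimes L$ factors through some $P'$ with $(P\to P')\in\mathcal I$; and any finite set of elements of $P$ vanishing in $P\otimes L$ is killed by some $P\to P'$ in $\mathcal I$.* These are properties of filtered colimits.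

(L1) *Every f.p. $L$-module is $\cong N\otimes_RL$ with $N\in\mathrm{fp}(R)$.* For $M=\operatorname{coker}(L^n\to L^m)$, the restriction $R^n\to L^m=R^m\otimes L$ factors through some $g:R^n\to P'$ with $(R^m\to P')\in\mathcal I$. Under $P'\otimes L\cong L^m$ the map $g\otimes L$ is the given map, so $(\operatorname{coker}g)\otimes L\cong M$.

(L2) *If $H\in\mathrm{fp}(R)$ and $H\otimes L=0$, then $\dim H=0$.* By (L0), applied to generators of $H$, some $h:H\to H'$ in $\mathcal I$ is zero. So $H'=\operatorname{coker}h$, and $\dim H=\dim H'=0$ by (F2).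

(L3) *If $N_1\otimes L\cong N_2\otimes L$ then $\dim N_1=\dim N_2$.* The isomorphism restricted to $N_1$ factors through some $g:N_1\to N_2'$ with $(N_2\to N_2')\in\mathcal I$. As $g\otimes L$ is an isomorphism, $\operatorname{coker}(g)\otimes L=0$, and $\dim\operatorname{coker}g=0$ by (L2). So $\dim N_2=\dim N_2'\le\dim N_1+\dim\operatorname{coker}g=\dim N_1$. By symmetry equality holds.

**Step 6.** We define the rank function. By (L1) and (L3), $\dim_L(N\otimes_RL):=\dim N$ is well defined on f.p. $L$-modules. It is additive and $\dim_LL=1$ (so $L\ne0$). Let $N_1\otimes L\to N_2\otimes L\to M_3\to0$ be exact. By (L0) the first map comes from some $g:N_1\to N_2'$ with $(N_2\to N_2')\in\mathcal I$, and $M_3\cong(\operatorname{coker}g)\otimes L$. Hence $\dim_LM_3=\dim\operatorname{coker}g\le\dim N_2'=\dim N_2$ and $\dim N_2=\dim N_2'\le\dim N_1+\dim\operatorname{coker}g$. So $\dim_L$ is a module rank function. For a matrix $A$ over $R$, the cokernel over $L$ is $(\operatorname{coker}A)\otimes_RL$, so the matrix rank function of $\dim_L$ pulls back to $\mathrm{rk}$. $\square$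

## 9. Approximate quasi-inverses and a metric ultrapower

Let $R$ be a $k$-algebra with $\mathrm{rk}\in\mathbb P(R)$. An *extension* of $(R,\mathrm{rk})$ is a unital $k$-algebra map $\phi:R\to R'$ with $\mathrm{rk}'\in\mathbb P(R')$ and $\mathrm{rk}'\circ\phi=\mathrm{rk}$. For instance $k[x]/(x^2)\to M_2(k)$ of Section 2 is one. The map $\phi$ need not be injective. We write $a$ also for $\phi(a)$.

**Lemma 13.** For $a\in R$ and $n\ge1$ there are an extension $(R',\mathrm{rk}')$ and $b\in R'$ with $\mathrm{rk}'(aba-a)<1/n$.

*Proof.* Let $B=aI_n$ and $s=\lfloor n\,\mathrm{rk}(a)\rfloor$. If $s=0$, then $\mathrm{rk}(a)<1/n$; take $R'=R$ and $b=0$. Otherwise $1\le s\le\mathrm{rk}(B)=n\,\mathrm{rk}(a)$. Take $R\langle X,Y\rangle$ with the rank function of Corollary 11, so that $Q=XBY$ has rank $s$. By Proposition 12 there is an extension $\mathrm{rk}_L$ to the localization $L$ inverting $Q$. Here $L$ is a $k$-algebra, since scalars commute with $Q$ and hence with $Q^{-1}$. Put $C=YQ^{-1}X\in M_n(L)$. By Lemma 3,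
$$\mathrm{rk}_L(B-BCB)=n\,\mathrm{rk}(a)-s<1.$$
Let $R'=M_n(L)$ with $\mathrm{rk}'=\frac1n\mathrm{rk}_L$, where matrices over $M_n(L)$ are viewed as matrices over $L$; this is a Sylvester rank function, normalized because $\mathrm{rk}_L(I_n)=n$. Let $\phi(r)=rI_n$ and $b=C$. For a matrix $A$ over $R$, $\phi(A)$ is up to row and column permutations $A^{\oplus n}$, so $\mathrm{rk}'(\phi(A))=\mathrm{rk}(A)$. And $\phi(a)=B$, so $\mathrm{rk}'(aba-a)=\frac1n\mathrm{rk}_L(BCB-B)<1/n$. $\square$

*Proof of Theorem A.* **Step 1.** We treat all elements of $R$ at once. Direct limits of well-ordered chains of extensions are extensions: each matrix over the limit comes from a stage, and its rank is independent of choices, because matrices equal in the limit become equal at a later stage and ranks are preserved along the chain; each instance of the axioms holds already at some stage. Well-order $R\times\mathbb N_{\ge1}$ and apply Lemma 13 transfinitely to the images of all pairs $(a,n)$, taking direct limits at limit steps. This gives an extension $R^*$ of $R$ such that for all $a\in R$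 and $n\ge1$ there is $b\in R^*$ with $\mathrm{rk}(aba-a)<1/n$.

**Step 2.** We make the quasi-inverses live in the same ring. Put $R_0=R$, $R_{i+1}=R_i^*$, $T=\varinjlim R_i$. An element of $T$ comes from some $R_i$, and its approximate quasi-inverses from $R_{i+1}$. So $(T,\mathrm{rk}_T)$ is an extension of $(R,\mathrm{rk})$ such that
$$\text{for each }a\in T,\ n\ge1\text{ there is }b\in T\text{ with }\mathrm{rk}_T(aba-a)<1/n.\tag{3}$$

**Step 3.** We form a quotient of $T^{\mathbb N_{\ge1}}$ in which elements of rank $0$ vanish. Let $\mathcal F$ be a nonprincipal ultrafilter on $\mathbb N_{\ge1}$. Recall that every bounded real sequence has a limit along $\mathcal F$, that such limits preserve sums and weak inequalities, and that they agree with ordinary limits when these exist. A matrix over $T^{\mathbb N_{\ge1}}$ is a sequence $A=(A_n)_n$ of matrices of one size over $T$; put $\mathrm{rk}_\infty(A)=\lim_{\mathcal F}\mathrm{rk}_T(A_n)$. The ranks are bounded by the matrix size, so the limit exists, and $\mathrm{rk}_\infty$ is a Sylvester rank function on $T^{\mathbb N_{\ge1}}$.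 Let
$$I=\{x\in T^{\mathbb N_{\ge1}}:\mathrm{rk}_\infty(x)=0\},\qquad U=T^{\mathbb N_{\ge1}}/I.$$
By (S2) and Lemma 2(b), $I$ is a two-sided ideal; it is proper since $\mathrm{rk}_\infty(1)=1$. By Lemma 2(b), matrices over $I$ have rank $0$, and so $\mathrm{rk}_\infty(A)$ depends only on $A$ modulo $I$. Hence $\mathrm{rk}_\infty$ induces a function $\mathrm{rk}'$ on matrices over $U$. It satisfies the axioms, which are verified on lifts, lifting zero blocks by zero. By the choice of $I$, $\mathrm{rk}'(x)=0$ only for $x=0$, $x\in U$. For example, if $T$ is a field with its usual rank, $I$ consists of the sequences that vanish on a set in $\mathcal F$.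

**Step 4.** We check that $U$ is regular. Given $x=[(a_n)]\in U$, choose by (3) elements $b_n\in T$ with $\mathrm{rk}_T(a_nb_na_n-a_n)<1/n$ and put $y=[(b_n)]$. Then $\mathrm{rk}'(xyx-x)=0$, so $xyx=x$.

**Step 5.** Let $\phi$ be the composite $R\to T\to U$, the second map being the diagonal one. For a matrix $A$ over $R$, $\mathrm{rk}'(\phi(A))$ is the limit of the constant sequence $\mathrm{rk}_T(A)=\mathrm{rk}(A)$. So $\mathrm{rk}=\mathrm{rk}'\circ\phi$. $\blacksquare$

## 10. Arbitrary rings: splitting off the primes

For Theorem B we split a rank function into a part that lives on $R/cR$ and a part on which $c$ acts invertibly, for a central $c$. The condition $\mathrm{rk}(c^2)=\mathrm{rk}(c)$ is what makes this possible.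

**Lemma 14.** Let $\mathrm{rk}\in\mathbb P(R)$ and let $c\in R$ be central with $\mathrm{rk}(c^2)=\mathrm{rk}(c)$. Then $\mathrm{rk}(A)=\mathrm{rk}(cA)+\delta(A)$ for all $A$, where $\delta$ is $(1-\mathrm{rk}(c))$ times a rank function pulled back from $\mathbb P(R/cR)$ (and $\delta=0$ if $\mathrm{rk}(c)=1$). Moreover $\mathrm{rk}(c^2A)=\mathrm{rk}(cA)$ for all $A$.

*Proof.* **Step 1.** The last claim. Lemma 2(a) with $X=A$ and $Y=Z=cI$ gives $\mathrm{rk}(cA)+\mathrm{rk}(c^2I)\le\mathrm{rk}(cI)+\mathrm{rk}(c^2A)$, and $\mathrm{rk}(c^2I)=\mathrm{rk}(cI)$. So $\mathrm{rk}(cA)\le\mathrm{rk}(c^2A)$; the converse is (S2).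

**Step 2.** We define $\delta$. F.p. $R/cR$-modules are f.p. over $R$. So $\dim$ restricts to a function on $\mathrm{fp}(R/cR)$ with all the properties of a module rank function, except that its value at $R/cR$ is $1-\mathrm{rk}(c)$. If $\mathrm{rk}(c)=1$ it vanishes identically, by monotonicity. Its pullback to $R$ is $M\mapsto\dim(M/Mc)$. For $A$ of size $m\times n$ and $M=\operatorname{coker}A$ we have $M/Mc=\operatorname{coker}[A|cI_m]$, so the corresponding matrix function is
$$\delta(A)=m(1-\mathrm{rk}(c))-(m-\mathrm{rk}[A|cI_m])=\mathrm{rk}[A|cI_m]-m\,\mathrm{rk}(c).$$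
It remains to show
$$\mathrm{rk}[A|cI_m]+\mathrm{rk}(cA)=\mathrm{rk}(A)+m\,\mathrm{rk}(c).\tag{4}$$

**Step 3.** The inequality $\le$ in (4). Adding row$_2$ to row$_1$, $\mathrm{diag}(A,cI_m)$ becomes $\begin{pmatrix}A&cI\\0&cI\end{pmatrix}$. This has the same rank as $\begin{pmatrix}A&cI&0\\0&cI&cA\end{pmatrix}$, because the third column is column$_2\cdot A-$column$_1\cdot c$. Apply (S4) in lower triangular form with diagonal blocks $[A|cI]$ and $cA$.

**Step 4.** The inequality $\ge$ in (4). Lemma 2(a) with $X=cI_m$, $Y=[A|cI_m]$, $Z=\begin{bmatrix}I\\0\end{bmatrix}$ gives $\mathrm{rk}(cY)+\mathrm{rk}(A)\le\mathrm{rk}(Y)+\mathrm{rk}(cA)$. And $\mathrm{rk}(cY)\ge\mathrm{rk}(c^2I_m)=m\,\mathrm{rk}(c)$, because $c^2I_m=cY\begin{bmatrix}0\\I\end{bmatrix}$. $\square$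

*Proof of Theorem B.* **Step 1: 1 implies 2.** Let $\mathrm{rk}=\mathrm{rk}'\circ\phi$ with $U$ regular, and $c=p\cdot1_U$. Then $c=cxc=c^2x$ for some $x\in U$, so $\mathrm{rk}'(c)\le\mathrm{rk}'(c^2)\le\mathrm{rk}'(c)$.

**Step 2: 2 implies 3, splitting off finitely many primes.** Let $p_1,p_2,\dots$ be the primes and $\mathrm{rk}^{(j)}(A)=\mathrm{rk}(p_1\cdots p_jA)$. Each $\mathrm{rk}^{(j)}$ satisfies (S2) to (S4) and vanishes on $0$. Since $\mathrm{rk}^{(j)}(A)\le m\,\mathrm{rk}^{(j)}(1)$ for $A$ with $m$ rows, it is either zero or, up to the factor $\mathrm{rk}^{(j)}(1)>0$, a Sylvester rank function. By the last claim of Lemma 14, applied to $\mathrm{rk}$, $c=p$ and the matrix $p_1\cdots p_jA$, we have $\mathrm{rk}^{(j)}(p^2A)=\mathrm{rk}^{(j)}(pA)$ for every prime $p$. If $\mathrm{rk}^{(j)}\ne0$, Lemma 14 applied to the normalization of $\mathrm{rk}^{(j)}$ with $c=p_{j+1}$ gives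
$$\mathrm{rk}^{(j)}(A)=\mathrm{rk}^{(j+1)}(A)+t_{p_{j+1}}\mathrm{rk}_{p_{j+1}}(A)$$
with $t_{p_{j+1}}\ge0$ and, if $t_{p_{j+1}}>0$, $\mathrm{rk}_{p_{j+1}}$ pulled back from $\mathbb P(R/p_{j+1}R)$. If $\mathrm{rk}^{(j)}=0$, put $t_{p_{j+1}}=0$. So $\mathrm{rk}=\sum_{i\le j}t_{p_i}\mathrm{rk}_{p_i}+\mathrm{rk}^{(j)}$.

**Step 3: 2 implies 3, the remaining part.** As $j$ grows, $\mathrm{rk}^{(j)}$ decreases pointwise to a limit $\mathrm{rk}_\infty$, which again satisfies (S2) to (S4) and $\mathrm{rk}_\infty(0)=0$. So $\mathrm{rk}=\sum_pt_p\mathrm{rk}_p+\mathrm{rk}_\infty$. Put $t_0=\mathrm{rk}_\infty(1)$. For $i\le j$ let $A'=\prod_{l\le j,\,l\ne i}p_l\,A$; then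
$$\mathrm{rk}^{(j)}(p_iA)=\mathrm{rk}(p_i^2A')=\mathrm{rk}(p_iA')=\mathrm{rk}^{(j)}(A).$$
In the limit, $\mathrm{rk}_\infty(nA)=\mathrm{rk}_\infty(A)$ for all integers $n\ne0$. If $t_0>0$, define on matrices over $R\otimes\mathbb Q$, written $A/n$ with $A$ over $R$ and a common denominator $n$, $\mathrm{rk}_0(A/n)=\mathrm{rk}_\infty(A)/t_0$. If $A/n=A'/n'$, then $qn'A=qnA'$ over $R$ for some integer $q\ne0$, so $\mathrm{rk}_\infty(A)=\mathrm{rk}_\infty(A')$ and $\mathrm{rk}_0$ is well defined. The axioms follow by clearing denominators, and $\mathrm{rk}_0$ pulls back to $\mathrm{rk}_\infty/t_0$ on $R$. If $t_0=0$, then $\mathrm{rk}_\infty=0$ by (S2) and (S3). Evaluating at $1$ gives $t_0+\sum_pt_p=1$.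

**Step 4: 3 implies 1.** $R/pR$ is an $\mathbb F_p$-algebra and $R\otimes\mathbb Q$ is a $\mathbb Q$-algebra. By Theorem A there are regular rings $U_p$, $U_0$ with rank functions $\mathrm{rk}_p'$, $\mathrm{rk}_0'$ inducing those $\mathrm{rk}_p$, $\mathrm{rk}_0$ that have nonzero coefficient. The product $U$ of these rings is regular. The function $\mathrm{rk}'((A_i)_i)=\sum_it_i\mathrm{rk}_i'(A_i)$ converges, since ranks are bounded by the matrix size and $\sum t_i=1$; each axiom holds termwise, so it is a Sylvester rank function on $U$. The map $R\to U$ whose components are $R\to R/pR\to U_p$ and $R\to R\otimes\mathbb Q\to U_0$ pulls $\mathrm{rk}'$ back to $\mathrm{rk}$. $\blacksquare$
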